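# Three unitary measurements that determine a wave function up to a phase

## 1. Statement of the theorem, and the terms it uses

**Theorem 1.** There is an orthogonal projection $\mathcal Q$ on $L^2(\mathbb R)$ such that for all real $t_1,t_2,t_3$ that are pairwise distinct mod $2\pi$, the unitary operators
$$T_j=e^{it_j\mathcal Q}:L^2(\mathbb R)\to L^2(\mathbb R,dx),\qquad j=1,2,3,$$
do phase retrieval. For example, $(\mathrm{Id},\ \mathrm{Id}-2\mathcal Q,\ \mathrm{Id}-(1-i)\mathcal Q)$ does phase retrieval.

Let us unpack this. Throughout, $L^2=L^2(\mathbb R)=L^2(\mathbb R,dx)$, inner products are linear in the first variable, $\mathbb T$ is the set of complex numbers of modulus $1$, and $|E|$ is the Lebesgue measure of a set $E$.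

**Definition (phase retrieval).** A family $(T_j)_{j\in J}$ of linear operators on $L^2(\mathbb R)$, with $T_j$ mapping into functions on some set $\Omega_j$, does phase retrieval if for all $\phi,\psi\in L^2(\mathbb R)$
$$|T_j\psi|=|T_j\phi|\ \text{ for all } j\in J\quad\Longrightarrow\quad \psi=c\,\phi\ \text{ for some } c\in\mathbb T .$$
For an operator with values in $L^2(\mathbb R,\mu)$ the equality of moduli is understood $\mu$-almost everywhere.

A constant $c\in\mathbb T$ can never be seen in the moduli, since the $T_j$ are linear. So phase retrieval means that nothing else is lost when all phases are erased.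

**Definition (the class of measurements).** Let
$$\mathcal A_{QM}=\{T:L^2(\mathbb R)\to L^2(\mathbb R,\mu)\ \text{unitary},\ \mu\ \text{a Borel measure}\},$$
where $\mu$ may depend on $T$. Unitary means isometric and onto.

The identity and the Fourier transform $\mathcal F f(\xi)=(2\pi)^{-1/2}\int f(x)e^{-ix\xi}dx$ belong to $\mathcal A_{QM}$, with $\mu=dx$. For a different kind of measure, take an orthonormal basis $(h_n)_{n\ge0}$ of $L^2$ and send $f$ to its coefficients $(\langle f,h_n\rangle)_n\in\ell^2=L^2(\mathbb R,\sum_n\delta_n)$. Here every point $n=0,1,2,\dots$ carries mass $1$.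

The conjecture in Philippe Jaming, Martin Rathmair, "Uniqueness of phase retrieval from three measurements", arXiv:2205.08753 (2022), says that there exist $T_1,T_2,T_3\in\mathcal A_{QM}$ such that $(T_1,T_2,T_3)$ does phase retrieval. Theorem 1 proves it.

In Theorem 1 the exponential is very simple. If $P$ is an orthogonal projection, then $P^n=P$ for $n\ge1$, so the power series gives
$$e^{itP}=(1-P)+e^{it}P. \tag{1}$$
At $t=0,\pi,\pi/2$ this is $\mathrm{Id}$, $\mathrm{Id}-2P$, $\mathrm{Id}-(1-i)P$, which is the example in the theorem.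

We shall also prove three companions of Theorem 1.

**Theorem 2.** For the same $\mathcal Q$ and any $t_1,\dots,t_n\in\mathbb R$, the family $(e^{it_j\mathcal Q})_{j\le n}$ does phase retrieval if and only if at least three of the numbers $e^{it_j}$ are distinct.

**Theorem 3.** If $T_1:L^2(\mathbb R)\to L^2(\mathbb R,\mu)$ is unitary with $\mu$ $\sigma$-finite and nonatomic (for example $T_1=\mathrm{Id}$ or $T_1=\mathcal F$), then there are unitaries $T_2,T_3:L^2(\mathbb R)\to L^2(\mathbb R,\mu)$ such that $(T_1,T_2,T_3)$ does phase retrieval.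

**Theorem 4.** Let $T_1,T_2\in\mathcal A_{QM}$ with measures $\mu_1,\mu_2$. The pair $(T_1,T_2)$ does not do phase retrieval if

- (a) there are Borel sets $E,F$ such that, with the projections $p=T_1^{-1}\mathbf 1_ET_1$ and $q=T_2^{-1}\mathbf 1_FT_2$, the operator $pqp$ has an eigenvalue in $(0,1)$; or
- (b) $\mu_1$ or $\mu_2$ has an atom, that is, a point of positive finite mass.

In Theorem 3 the only consequence of "nonatomic" that we use is that every single point has $\mu$-mass zero. Whether some pair with both measures nonatomic does phase retrieval is not settled in these notes.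

## 2. One operator, and the pair position–momentum, by hand

One operator $T\in\mathcal A_{QM}$ with $\mu=dx$ never suffices. Choose $\varphi$ with $T\varphi=e^{-x^2}$ and $\psi$ with $T\psi=\operatorname{sgn}(x)e^{-x^2}$. The moduli agree, but $\psi$ is not a multiple of $\varphi$. We call this a pointwise phase: multiplication by a nonconstant unimodular function.

The pair $(\mathrm{Id},\mathcal F)$ does not suffice either. For $\operatorname{Re}a>0$,
$$\mathcal F(e^{-ax^2})(\xi)=(2a)^{-1/2}e^{-\xi^2/(4a)},\qquad \left|\mathcal F(e^{-ax^2})(\xi)\right|=|2a|^{-1/2}\exp\!\Big(-\frac{\xi^2\operatorname{Re}a}{4|a|^2}\Big).$$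
Both $|e^{-ax^2}|$ and the modulus on the right are unchanged when $a$ is replaced by $\bar a$. With $a=1+i$ we get $\varphi=e^{-(1+i)x^2}$ and $\psi=e^{-(1-i)x^2}$, whose quotient $\psi/\varphi=e^{2ix^2}$ is not constant. Here the ambiguity is a complex conjugation. Pointwise phases and conjugations are the two enemies in what follows.

## 3. Three times of one projection, read pointwise

Let $P$ be an orthogonal projection and write $f=a+g$ with $a=(1-P)f$, $g=Pf$. By (1), $e^{itP}f=a+e^{it}g$. What do the moduli at three times tell us at a fixed point $x$? This is a question about complex numbers.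

**Lemma 1.** Let $a,g,a',g'\in\mathbb C$ and let $t_1,t_2,t_3$ be pairwise distinct mod $2\pi$. Then $|a+e^{it_j}g|=|a'+e^{it_j}g'|$ for $j=1,2,3$ if and only if
$$|a|^2+|g|^2=|a'|^2+|g'|^2\quad\text{and}\quad a\overline g=a'\overline{g'} .$$
In that case $\{|a|^2,|g|^2\}=\{|a'|^2,|g'|^2\}$ as unordered pairs.

*Proof.* Put $N=|a|^2+|g|^2$ and $Z=a\overline g$. Then
$$|a+e^{it}g|^2=N+2\operatorname{Re}(Ze^{-it})=N+2\cos t\,\operatorname{Re}Z+2\sin t\,\operatorname{Im}Z .$$
The "if" part is now clear. For the converse we need that the $3\times3$ matrix with rows $(1,2\cos t_j,2\sin t_j)$ is invertible. Suppose $(\alpha,\beta,\gamma)$ is in its kernel. If $(\beta,\gamma)\ne(0,0)$, the three distinct points $(\cos t_j,\sin t_j)$ of the circle lie on the line $\alpha+2\beta X+2\gamma Y=0$. This is impossible, since a line meets a circle in at most two points. So $\beta=\gamma=0$, and then $\alpha=0$. Hence the three moduli determine $N$, $\operatorname{Re}Z$ and $\operatorname{Im}Z$.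

Finally, $|a|^2$ and $|g|^2$ have sum $N$ and product $|Z|^2$, so they are the two roots of $X^2-NX+|Z|^2$. The same holds for $|a'|^2,|g'|^2$. $\square$

So two things are lost at each point: a common phase of $a(x)$ and $g(x)$, and the order of the pair $\{|a(x)|,|g(x)|\}$. A sensible plan is to choose $P$ so that the elements of its range and of its kernel are very rigid functions, for instance boundary values of analytic functions. Let us try the most natural candidate.

**A first attempt: the Hardy projection.** Let $P=P_+$ be the projection onto the functions whose Fourier transform vanishes on $(-\infty,0)$, and $P_-=1-P_+$. Since $\mathcal F(\overline f)(\xi)=\overline{\mathcal Ff(-\xi)}$, we have $P_-\overline f=\overline{P_+f}$ and $P_+\overline f=\overline{P_-f}$. With $a=P_-f$, $g=P_+f$,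
$$|e^{itP}\,\overline f|=|\overline g+e^{it}\overline a|=|g+e^{-it}a|=|a+e^{it}g|=|e^{itP}f|\qquad\text{for every real }t.$$
So $f$ and $\overline f$ are never separated, whatever the number of times. For $f=(1+ix)e^{-x^2}$ the two are not proportional. The attempt breaks exactly at the swap: $(a',g')=(\overline g,\overline a)$ has the same $N$ and the same $Z$, and here the swapped pair is again of the allowed form.

The lesson is that $\ker P$ and $\operatorname{ran}P$ must not be interchangeable. There is a further constraint: the two spaces together fill $L^2$, so we cannot make both of them small. Both difficulties disappear if each of the two spaces is rigid in one half of the data and much larger in the other half. The next section shows the shape of such a projection in dimension two.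

## 4. The model in $\mathbb C^2$

Let $0<v<s$ with $v^2+s^2=1$ and
$$J=\begin{pmatrix}v&s\\ s&-v\end{pmatrix},\qquad Q=J\begin{pmatrix}0&0\\0&1\end{pmatrix}J .$$
Then $J=J^*=J^{-1}$, so $Q$ is an orthogonal projection. Write $f=J(k,l)$ with $k,l\in\mathbb C$. Then $e^{itQ}f=J(k,e^{it}l)=(vk+e^{it}sl,\ sk-e^{it}vl)$. By Lemma 1, the moduli of the two components at three distinct times determine exactly
$$v^2|k|^2+s^2|l|^2,\qquad s^2|k|^2+v^2|l|^2,\qquad k\overline l .$$
The first two are linear equations for $|k|^2,|l|^2$ with determinant $v^4-s^4\neq0$, so $|k|$ and $|l|$ are known. The product $k\overline l$ then gives the relative phase if both are nonzero, and if one is zero there is no relative phase to find. So $f$ is determined up to a phase.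

Two hypotheses were used. If $v=s$, then $(k,l)$ and $(\overline l,\overline k)$ give the same data, for instance $(1,2)$ and $(2,1)$, and the swap is back. So the imbalance $v<s$ is what kills the swap. If $v=0$, the product term in the data vanishes and the relative phase is lost.

Now replace $\mathbb C^2$ by $L^2\oplus L^2$, with moduli taken in each component. If we keep $v,s$ as numbers, then $e^{itQ}$ commutes with multiplication of both components by a unimodular function $\theta(x)$, and $\theta f$ has the same data as $f$. The number $v$ must therefore become an operator $V$ that glues different points together, so strongly that $|Vk|$ determines $k$ up to one constant. The imbalance $v<s$ will become $\|V\|\le\frac12$ with $S=(1-V^2)^{1/2}$. One more demand on $V$ comes from the swap. Lemma 1 leaves the order of the pair open at each point separately, so we may learn $|Vk|=|Vk'|$ only on some set of points. Hence $|Vk|$ on any set of positive measure must determine $k$ up to a constant. The next two sections build such a $V$.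

## 5. Series of exponentials that are determined by their modulus

For which families of exponentials $e^{\lambda_nx}$ does the modulus of $R=\sum d_ne^{\lambda_nx}$ determine the sequence $d$ up to a phase? Two simple choices fail.

- Real exponents $\lambda_n=t_n$: $|e^{t_1x}+ie^{t_2x}|=|e^{t_1x}-ie^{t_2x}|$ for all real $x$. In $|R|^2$ the pairs $(n,m)$ and $(m,n)$ have the same exponent, so only $\operatorname{Re}(d_n\overline{d_m})$ is visible.
- Imaginary exponents $\lambda_n=it_n$: $|e^{it_1x}+2e^{it_2x}|=|2e^{it_1x}+e^{it_2x}|$, both squares being $5+4\cos((t_1-t_2)x)$. In $|R|^2$ all diagonal pairs $(n,n)$ have the same exponent $0$.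

The exponents $(1+i)t_n$ combine the two: in $|R|^2$ the pair $(n,m)$ gets growth rate $t_n+t_m$ and frequency $t_n-t_m$. We take $t_n=3^{-n}$, $n\ge1$. The growth rates are then ordered lexicographically: $t_1+t_1=\frac23$ comes first, then $t_1+t_2=\frac49$, $t_1+t_3=\frac{10}{27}$, and so on, all above $\frac13$, and only then $t_2+t_2=\frac29$. Infinitely many pairs come before $(2,2)$, which is why the proof uses the first bad pair in a well-order.

**Lemma 2.** Let $\sum_n|d_n|<\infty$, $\sum_n|d_n'|<\infty$, and put
$$R(z)=\sum_{n\ge1}d_ne^{(1+i)t_nz},\qquad R'(z)=\sum_{n\ge1}d'_ne^{(1+i)t_nz}.$$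
Both functions are entire. If $|R(x)|=|R'(x)|$ for all $x$ in a subset of $\mathbb R$ of positive measure, then there is $\gamma\in\mathbb T$ with $d'_n=\gamma d_n$ for all $n$, and so $R'=\gamma R$.

*Proof.* **Step 1: from a set of positive measure to all of $\mathbb R$.** Since $t_n\le1$, we have $|e^{(1+i)t_nz}|\le e^{\sqrt2|z|}$. So the series converge locally uniformly, and $R,R'$ are entire. For entire $G$ let $G^\sharp(z)=\overline{G(\bar z)}$, again entire (its Taylor coefficients at $0$ are the conjugates of those of $G$). The entire function $h=RR^\sharp-R'R'^\sharp$ equals $|R|^2-|R'|^2$ on $\mathbb R$. It vanishes on a set of positive measure. Such a set is uncountable and so has an accumulation point in $\mathbb R$. By the identity theorem $h\equiv0$.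

**Step 2: expand.** Multiplying the absolutely convergent series we get, for real $x$,
$$0=h(x)=\sum_{n,m}\tau_{nm}\,e^{[(t_n+t_m)+i(t_n-t_m)]x},\qquad \tau_{nm}=d_n\overline{d_m}-d'_n\overline{d'_m}, \tag{2}$$
with $\sum_{n,m}|\tau_{nm}|<\infty$ and $\tau_{mn}=\overline{\tau_{nm}}$.

**Step 3: show that $\tau=0$ by looking at the fastest growth.** Suppose not. By the symmetry of $\tau$ there are pairs $(n,m)$ with $n\le m$ and $\tau_{nm}\ne0$. Let $(n,m)$ be the lexicographically smallest of them. It exists: take the least possible $n$, then the least possible $m$. Let $(k,l)$ with $k\le l$ be lexicographically larger than $(n,m)$. We claim $t_k+t_l<t_n+t_m$. If $k=n$, then $l>m$ and this is clear. If $k>n$, then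
$$t_k+t_l\le2t_{n+1}=\tfrac23t_n<t_n+t_m .$$
Now multiply (2) by $e^{-(t_n+t_m)x}$ and let $x\to+\infty$. Consider an ordered pair other than $(n,m)$ and $(m,n)$ with nonzero coefficient. When its indices are put in increasing order it is lexicographically larger than $(n,m)$, by minimality and the symmetry of $\tau$. So its term has modulus $|\tau_{kl}|e^{-\delta x}$ with some $\delta=\delta_{kl}>0$. This tends to $0$ and is at most $|\tau_{kl}|$ for $x\ge0$. Since $\sum|\tau_{kl}|<\infty$, dominated convergence shows that all these terms together tend to $0$. What remains is the following.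

- If $n=m$: we get $\tau_{nn}=0$, a contradiction.
- If $n<m$: we get $\tau_{nm}e^{i\theta x}+\overline{\tau_{nm}}e^{-i\theta x}=2\operatorname{Re}(\tau_{nm}e^{i\theta x})\to0$ with $\theta=t_n-t_m>0$. Along $x_j=(2\pi j-\arg\tau_{nm})/\theta$, $j\to\infty$, the left side equals $2|\tau_{nm}|$. So $\tau_{nm}=0$, a contradiction.

**Step 4: from $\tau=0$ to one constant.** Now $d_n\overline{d_m}=d'_n\overline{d'_m}$ for all $n,m$. If $d=0$, then $n=m$ gives $d'=0$, and $\gamma=1$ works. Otherwise fix $n$ with $d_n\ne0$. Then $|d'_n|=|d_n|\neq0$, and $d_m\overline{d_n}=d'_m\overline{d'_n}$ gives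
$$d'_m=\gamma d_m\quad\text{for all }m,\qquad \gamma=\overline{d_n}/\overline{d'_n}\in\mathbb T.\qquad\square$$

## 6. A positive operator whose range consists of such functions

Exponentials are not in $L^2$, so we multiply by $e^{-x^2}$. This positive factor cancels when moduli are compared.

**Proposition 3.** There is a self-adjoint operator $V\ge0$ on $L^2$ that is compact, injective, has $\|V\|\le\frac12$, and is such that every element of $\operatorname{ran}V$ has the form
$$r(x)=e^{-x^2}R(x),\qquad R(z)=\sum_nd_ne^{(1+i)t_nz},\qquad\sum_n|d_n|<\infty. \tag{3}$$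

*Proof.* **Step 1: an operator from $\ell^2$ with the right range.** Let $g_n(x)=e^{-x^2+(1+i)t_nx}$. From $\int e^{-2x^2+bx}dx=\sqrt{\pi/2}\,e^{b^2/8}$ with $b=2t_n$,
$$\|g_n\|^2=\sqrt{\pi/2}\;e^{t_n^2/2}<4 .$$
Define $A:\ell^2\to L^2$ by $Ac=\sum_{n\ge1}2^{-n-2}c_ng_n$. By Cauchy–Schwarz,
$$\|Ac\|\le\sum_n2^{-n-1}|c_n|\le\Big(\sum_{n\ge1}4^{-n-1}\Big)^{1/2}\|c\|=12^{-1/2}\|c\| ,$$
so $\|A\|<\frac12$. If $e_n$ are the unit vectors of $\ell^2$, then $\sum\|Ae_n\|^2\le\sum4^{-n-2}\cdot4<\infty$. So $A$ is Hilbert–Schmidt, hence compact. Every element of $\operatorname{ran}A$ has the form (3) with $d_n=2^{-n-2}c_n$, which is summable. Indeed the partial sums converge to $Ac$ in $L^2$ and to $e^{-x^2}R(x)$ locally uniformly, so the two limits agree a.e.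

**Step 2: $\ker A^*=0$, which will give injectivity.** We have $A^*f=(2^{-n-2}\langle f,g_n\rangle)_n$, so $A^*f=0$ means $f\perp g_n$ for all $n$. Put
$$F(z)=\int\overline{f(x)}\,e^{-x^2+zx}\,dx .$$
For $|z|\le r$ the integrand is bounded by $|f(x)|e^{-x^2+r|x|}$, which is integrable by Cauchy–Schwarz. So $F$ is continuous by dominated convergence and entire by Fubini and Morera. Now $F((1+i)t_n)=\overline{\langle f,g_n\rangle}=0$, and the points $(1+i)t_n$ accumulate at $0$. Hence $F\equiv0$. In particular $F(i\xi)=\int\overline{f(x)}e^{-x^2}e^{i\xi x}dx=0$ for all real $\xi$. So the Fourier transform of the $L^1$ function $\overline fe^{-x^2}$ vanishes, and $f=0$.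

**Step 3: make the operator act on $L^2$ and keep the range.** For the matrix $J$ we need a self-adjoint operator on $L^2$ rather than an operator from $\ell^2$. Let $V=(AA^*)^{1/2}$. Then $V\ge0$ and $\|V\|=\|A\|\le\frac12$. By the spectral theorem $V$ is compact, as the positive square root of the compact operator $AA^*$. Moreover
$$\|Vf\|^2=\langle AA^*f,f\rangle=\|A^*f\|^2 . \tag{4}$$
So $\ker V=\ker A^*=0$, and $\operatorname{ran}V$ is dense, its closure being $(\ker V)^\perp$. By (4) the map $Vf\mapsto A^*f$ is well defined and isometric on the dense space $\operatorname{ran}V$. So it extends to an isometry $W:L^2\to\ell^2$ with $WV=A^*$ and $W^*W=1$. Taking adjoints, $VW^*=A$, hence $AW=VW^*W=V$. Therefore $\operatorname{ran}V\subset\operatorname{ran}A$, and (3) holds on $\operatorname{ran}V$. $\square$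

**Lemma 4.** Let $k,k'\in L^2$.

- (i) If $k\ne0$, then $Vk\neq0$ a.e.
- (ii) If $|Vk|=|Vk'|$ a.e. on a set of positive measure, then $k'=\gamma k$ for some $\gamma\in\mathbb T$.

*Proof.* Write $Vk=e^{-x^2}R$ and $Vk'=e^{-x^2}R'$ as in (3).

(i) $V$ is injective, so $R\not\equiv0$. The zeros of the entire function $R$ are isolated, so those on $\mathbb R$ form a countable set.

(ii) After removing a null set we have $|R|=|R'|$ on a set of positive measure. Lemma 2 gives $R'=\gamma R$, hence $Vk'=\gamma Vk=V(\gamma k)$, and $k'=\gamma k$ by injectivity. $\square$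

## 7. The projection on $L^2\oplus L^2$ and its copy on $L^2(\mathbb R)$

**Step 1: the model with operator entries.** Let $S=(1-V^2)^{1/2}$. It is a self-adjoint function of $V$, so it commutes with $V$, and $V^2+S^2=1$. Hence
$$\|Sx\|^2=\|x\|^2-\|Vx\|^2\ge\tfrac34\|x\|^2 , \tag{5}$$
and $S$ is injective. On $\mathsf H=L^2\oplus L^2$ put
$$J=\begin{pmatrix}V&S\\S&-V\end{pmatrix},\qquad J^2=\begin{pmatrix}V^2+S^2&VS-SV\\SV-VS&S^2+V^2\end{pmatrix}=1 .$$
So $J=J^*=J^{-1}$, and
$$Q=J\begin{pmatrix}0&0\\0&1\end{pmatrix}J=\begin{pmatrix}S^2&-SV\\-VS&V^2\end{pmatrix} \tag{6}$$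
is an orthogonal projection. Every $f\in\mathsf H$ is $f=J(k,l)$ for unique $k,l\in L^2$, namely $(k,l)=Jf$. Then
$$a=(1-Q)f=J(k,0)=(Vk,\,Sk),\qquad g=Qf=J(0,l)=(Sl,\,-Vl),\qquad e^{itQ}f=a+e^{it}g. \tag{7}$$
In the first component $a$ is rigid and $g$ is not: by (5) the self-adjoint operator $S$ is invertible, so $Sl$ runs through all of $L^2$. In the second component the roles are exchanged. This is the division of labor that Section 3 asked for.

**Step 2: put the two components on one line.** Define $\Theta:\mathsf H\to L^2(\mathbb R)$ by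
$$\Theta(f_1,f_2)(x)=\begin{cases}x^{-1/2}f_1(\log x),&x>0,\\ |x|^{-1/2}f_2(\log|x|),&x<0.\end{cases}$$
The substitution $y=\log|x|$ gives $\int_0^\infty x^{-1}|f_1(\log x)|^2dx=\|f_1\|^2$, and likewise on the negative half-line. So $\Theta$ is isometric. It is onto, since the formula can be inverted on each half-line. Also $|\Theta f|=|\Theta f'|$ a.e. if and only if $|f_1|=|f_1'|$ and $|f_2|=|f_2'|$ a.e. Put
$$\mathcal Q=\Theta Q\Theta^{-1},\qquad\text{so that}\qquad e^{it\mathcal Q}=\Theta e^{itQ}\Theta^{-1}.$$
Then $(e^{it_j\mathcal Q})_j$ does phase retrieval on $L^2(\mathbb R)$ if and only if $(e^{it_jQ})_j$ does so on $\mathsf H$, with moduli taken componentwise.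

## 8. Proof of Theorem 1

Let $f=J(k,l)$ and $f'=J(k',l')$ satisfy $|e^{it_jQ}f|=|e^{it_jQ}f'|$ componentwise a.e. for $j=1,2,3$. We must show $f'=cf$ with $c\in\mathbb T$.

**Step 1: turn the data into equations.** Apply Lemma 1 at almost every point, in each component, with $a,g$ from (7). In the second component $g=-Vl$, and the sign drops out of the equations. A.e. on $\mathbb R$,
$$|Vk|^2+|Sl|^2=|Vk'|^2+|Sl'|^2,\qquad Vk\,\overline{Sl}=Vk'\,\overline{Sl'}, \tag{8}$$
$$|Sk|^2+|Vl|^2=|Sk'|^2+|Vl'|^2,\qquad Sk\,\overline{Vl}=Sk'\,\overline{Vl'}. \tag{9}$$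
Moreover, at almost every point,
$$\{|Vk|,|Sl|\}=\{|Vk'|,|Sl'|\},\qquad\{|Sk|,|Vl|\}=\{|Sk'|,|Vl'|\}\quad\text{as unordered pairs}. \tag{10}$$
Let
$$E_1=\{|Vk|=|Vk'|\},\qquad E_2=\{|Vl|=|Vl'|\}.$$
Off $E_1$ the first pair in (10) must be swapped, and off $E_2$ the second. The rigidity in Lemma 4 needs only positive measure, so there are just three cases.

**Step 2: the case $|E_1|>0$.** By Lemma 4(ii), $k'=\gamma k$ with $\gamma\in\mathbb T$.

If $k\neq0$, then $Vk\neq0$ a.e. by Lemma 4(i). The product equation in (8) reads $Vk\,\overline{Sl}=\gamma Vk\,\overline{Sl'}$. Dividing by $Vk$ gives $\overline{Sl}=\gamma\overline{Sl'}$, that is $Sl'=\gamma Sl$. As $S$ is injective, $l'=\gamma l$, and $f'=\gamma f$.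

If $k=0$, then $k'=0$, and (9) gives $|Vl|=|Vl'|$ a.e. By Lemma 4(ii), $l'=\gamma'l$ with $\gamma'\in\mathbb T$. So $f'=J(0,\gamma'l)=\gamma'f$.

**Step 3: the case $|E_2|>0$.** By Lemma 4(ii), $l'=\gamma l$ with $\gamma\in\mathbb T$.

If $l\ne0$, then $Vl\neq0$ a.e. The product equation in (9) reads $Sk\,\overline{Vl}=\overline\gamma\,Sk'\,\overline{Vl}$, so $Sk=\overline\gamma Sk'$, that is $Sk'=\gamma Sk$. Hence $k'=\gamma k$ and $f'=\gamma f$.

If $l=0$, then $l'=0$, and (8) gives $|Vk|=|Vk'|$ a.e. So $k'=\gamma'k$ with $\gamma'\in\mathbb T$, and $f'=\gamma'f$.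

**Step 4: the case $|E_1|=|E_2|=0$ cannot occur.** This is the full swap, and here the imbalance between $V$ and $S$ is used. By (10), a.e.
$$|Sl|=|Vk'|,\quad|Sk'|=|Vl|,\qquad |Sl'|=|Vk|,\quad|Sk|=|Vl'| .$$
Take norms in the first two equalities, and use (5) and $\|V\|\le\frac12$:
$$\tfrac{\sqrt3}2\|l\|\le\|Sl\|=\|Vk'\|\le\tfrac12\|k'\|,\qquad\tfrac{\sqrt3}2\|k'\|\le\|Sk'\|=\|Vl\|\le\tfrac12\|l\| .$$
So $\|l\|\le\frac1{\sqrt3}\|k'\|\le\frac13\|l\|$, which forces $l=0$ and then $k'=0$. The last two equalities give $l'=0$ and $k=0$ in the same way. But then $Vk=Vk'=0$ and $E_1=\mathbb R$ up to a null set, contrary to $|E_1|=0$.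

In all possible cases $f'=cf$ with $c\in\mathbb T$. By Section 7 this proves Theorem 1. The operators $e^{it_j\mathcal Q}$ are unitary from $L^2(\mathbb R)$ onto $L^2(\mathbb R,dx)$, so they lie in $\mathcal A_{QM}$, and the conjecture holds. $\blacksquare$

## 9. Two projections and the failure of pairs: proof of Theorem 4

How can one produce, for a pair $(T_1,T_2)$, two vectors with equal data? If $\rho$ is a real function, then $1+i\rho$ and $1-i\rho$ have equal moduli. So it suffices to find $w$ and a second vector $w_2$, not proportional to $w$, with $T_1w_2=\rho_1T_1w$ and $T_2w_2=\rho_2T_2w$ for real $\rho_1,\rho_2$. Then $w\pm iw_2$ are the two vectors.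

**Step 1: part (a).** Let $pqpu=\lambda u$ with $u\ne0$ and $0<\lambda<1$. Then $u=\lambda^{-1}pqpu\in\operatorname{ran}p$, so $pu=u$ and $pqu=\lambda u$. Put $w=u+qu$ and take $w_2=qw$. We have
$$qw=2qu,\qquad pw=(1+\lambda)u,\qquad\text{hence}\qquad qw=2(w-u)=2\Big(1-\frac1{1+\lambda}\,p\Big)w . \tag{11}$$
Let $\varphi=w+iqw$ and $\psi=w-iqw$. Since $T_2q=\mathbf 1_FT_2$,
$$T_2\varphi=(1+i\mathbf 1_F)T_2w,\qquad T_2\psi=(1-i\mathbf 1_F)T_2w ,$$
which have equal moduli. By (11) and $T_1p=\mathbf 1_ET_1$, we have $T_1(qw)=\rho\,T_1w$ with the real function $\rho=2\big(1-\mathbf 1_E/(1+\lambda)\big)$. So $T_1\varphi=(1+i\rho)T_1w$ and $T_1\psi=(1-i\rho)T_1w$ have equal moduli too.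

It remains to see that $\varphi,\psi$ are linearly independent, or equivalently that $w,qw$ are. Let $\alpha w+\beta qw=0$, that is $\alpha u+(\alpha+2\beta)qu=0$. If $\alpha\ne0$, then $u\in\operatorname{ran}q$, so $qu=u$ and $\lambda u=pqu=pu=u$, contrary to $\lambda<1$. So $\alpha=0$ and $\beta qu=0$. Since $pqu=\lambda u\neq0$, we have $qu\ne0$, and $\beta=0$.

**Step 2: part (b), reduction to one bad case.** By symmetry let $0<\mu_1(\{x_0\})<\infty$. The space $L^2(\{x_0\},\mu_1)$ is one-dimensional, so $p=T_1^{-1}\mathbf 1_{\{x_0\}}T_1$ has rank one, say $\operatorname{ran}p=\mathbb Ce$ with $\|e\|=1$. For a Borel set $F$ and $q=T_2^{-1}\mathbf 1_FT_2$,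
$$pqp=\langle qe,e\rangle\,p=\nu(F)\,p,\qquad \nu(F)=\int_F|T_2e|^2d\mu_2 ,$$
and $\nu$ is a Borel probability measure. If $\nu(F)\in(0,1)$ for some $F$, then $e$ is an eigenvector of $pqp$ with eigenvalue in $(0,1)$, and (a) applies.

**Step 3: part (b), the remaining case.** Now $\nu$ takes only the values $0$ and $1$. Let $y_0=\inf\{y:\nu((-\infty,y])=1\}$. This is finite, since $\nu((-\infty,y])$ tends to $0$ and $1$ as $y\to\mp\infty$ and takes only these values. By right continuity $\nu((-\infty,y_0])=1$, while $\nu((-\infty,y_0))=0$. So $\nu=\delta_{y_0}$. Hence $T_2e=0$ $\mu_2$-a.e. off $y_0$, and $|T_2e(y_0)|^2\mu_2(\{y_0\})=1$. In particular $0<\mu_2(\{y_0\})<\infty$, and $T_2e$ spans $L^2(\{y_0\},\mu_2)$. Take $h\perp e$, $h\neq0$. From $T_1h\perp T_1e$, and since $T_1e$ is a nonzero multiple of $\mathbf 1_{\{x_0\}}$, we get $T_1h(x_0)=0$. In the same way $T_2h(y_0)=0$. So $T_1e$ and $T_1h$ have disjoint supports, as do $T_2e$ and $T_2h$. Therefore $\varphi=e+h$ and $\psi=-e+h$ have equal moduli under $T_1$ and under $T_2$, and they are linearly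 independent. $\blacksquare$

For example, any pair that contains the coefficient map of an orthonormal basis from Section 1 fails, by (b). And (a) gives once more the failure of $(\mathrm{Id},\mathcal F)$. Take $E=F=[-1,1]$. Then $pqp=K^*K$ with $K=\mathbf 1_F\mathcal F\mathbf 1_E$, whose kernel $(2\pi)^{-1/2}e^{-ix\xi}$ on $[-1,1]^2$ is square integrable and not zero. So $pqp$ is compact, positive, nonzero and of norm at most $1$, and it has an eigenvalue $\lambda\in(0,1]$ with eigenvector $u=pu$. If $\lambda=1$, then $\|qu\|^2=\langle qu,u\rangle=\langle pqpu,u\rangle=\|u\|^2$, so $qu=u$. Then $\mathcal Fu$ vanishes off $[-1,1]$, and $u$ extends to an entire function. But $u$ vanishes off $[-1,1]$, so $u=0$, a contradiction. Hence $\lambda\in(0,1)$.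

## 10. Two times never suffice: proof of Theorem 2

If at least three of the numbers $e^{it_j}$ are distinct, Theorem 1 applies to three of the operators, and adding more operators does no harm.

If all $e^{it_j}$ are equal, all the operators are one unitary $T$ of $L^2(\mathbb R)$, and Section 2 shows that $T$ alone fails.

**Step 1: if exactly two values occur, normalize.** The family amounts to a pair $(e^{isQ},e^{itQ})$ on $\mathsf H$ with $\omega:=e^{i(t-s)}\neq1$. Since $f\mapsto e^{isQ}f$ is a unitary map of $\mathsf H$ onto itself, the pair does phase retrieval if and only if $(\mathrm{Id},U)$ does, where $U=e^{i(t-s)Q}=1-Q+\omega Q$.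

**Step 2: choose the sets in Theorem 4(a).** After transport by $\Theta$ take $E=F=(0,\infty)$. On $\mathsf H$ this means
$$p=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad q=U^*pU .$$
For $u\in L^2$ we have $pU(u,0)=(U_{11}u,0)$, and the first component of $U^*(U_{11}u,0)$ is $U_{11}^*U_{11}u$. So $pqp(u,0)=(U_{11}^*U_{11}u,0)$. By (6),
$$U_{11}=1-(1-\omega)S^2=V^2+\omega(1-V^2) .$$

**Step 3: find the eigenvalue.** $V$ is compact, positive and injective with $\|V\|\le\frac12$. So $v=\|V\|\in(0,\frac12]$ is an eigenvalue, say $Vu=vu$ with $u\ne0$. Then $(u,0)$ is an eigenvector of $pqp$ with eigenvalue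
$$\lambda=|v^2+\omega(1-v^2)|^2=1-2v^2(1-v^2)(1-\operatorname{Re}\omega) .$$
Since $\omega\in\mathbb T$, $\omega\neq1$ and $0<v^2<1$, we have $\lambda<1$. Since $1-v^2\ge\frac34>v^2$, we have $\sqrt\lambda\ge(1-v^2)-v^2>0$. So $\lambda\in(0,1)$, and by Theorem 4(a) the pair does not do phase retrieval. $\blacksquare$

## 11. Any nonatomic first measurement: proof of Theorem 3

The plan is to move $L^2(\mathbb R,\mu)$ to $L^2(\mathbb R,dx)$ by a unitary that respects equality of moduli, and to use Theorem 1 there. We need a unitary $\Lambda:L^2(\mathbb R,\mu)\to L^2(\mathbb R,dx)$ of the form $\Lambda h=w\cdot(h\circ\beta)$ with $w>0$ and $\beta$ an isomorphism modulo null sets. One can get it from the isomorphism theorem for measures (Kechris, *Classical Descriptive Set Theory*, Thm. 17.41). On the line a distribution function is enough, and we write this out.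

**Step 1: pass to a probability measure.** Since $T_1$ is unitary, $\mu\neq0$. Write $\mathbb R=\bigsqcup_nA_n$ with $\mu(A_n)<\infty$. A suitable multiple $\rho$ of $\sum_n2^{-n}(1+\mu(A_n))^{-1}\mathbf 1_{A_n}$ is a strictly positive function with $\int\rho\,d\mu=1$. Then $\nu=\rho\mu$ is a Borel probability measure with the same null sets as $\mu$. In particular, points are $\nu$-null.

**Step 2: move $\nu$ to Lebesgue measure on $(0,1)$.** Let $\Phi(x)=\nu((-\infty,x])$. It is nondecreasing, continuous since points are null, and has limits $0$ and $1$ at $\mp\infty$. For $y\in(0,1)$ the set $\Phi^{-1}(y)$ is a nonempty compact interval $[a_y,b_y]$, and it is $\nu$-null because $\Phi(a_y)=\Phi(b_y)$ and points are null. Also $\Phi^{-1}(0)$ and $\Phi^{-1}(1)$ are $\nu$-null: if nonempty they are half-lines $(-\infty,b]$ with $\Phi(b)=0$ and $[a,\infty)$ with $\Phi(a)=1$. Let $C$ be the set of $y\in(0,1)$ with $a_y<b_y$. It is countable, because the intervals $(a_y,b_y)$, $y\in C$, are disjoint. Put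
$$D=\Phi^{-1}(0)\cup\Phi^{-1}(1)\cup\bigcup_{y\in C}\Phi^{-1}(y).$$
Then $\nu(D)=0$, and $\Phi$ is a strictly increasing bijection from $\mathbb R\setminus D$ onto $(0,1)\setminus C$. Call its inverse $\Phi_0^{-1}$. Being increasing, it is Borel. For $y\in(0,1)$ we have $\nu(\Phi\le y)=\nu((-\infty,b_y])=\Phi(b_y)=y$, so $\Phi$ carries $\nu$ to Lebesgue measure on $(0,1)$, and $C$ is a null set there.

**Step 3: spread $(0,1)$ over the line and build $\Lambda$.** Let $\sigma(s)=1/(1+e^{-s})$, a smooth increasing bijection $\mathbb R\to(0,1)$ with $\sigma'>0$, and put $\beta=\Phi_0^{-1}\circ\sigma$. This is defined on $\mathbb R$ minus the countable set $\sigma^{-1}(C)$. Set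
$$(\Lambda h)(s)=w(s)\,h(\beta(s)),\qquad w(s)=\sigma'(s)^{1/2}\,\rho(\beta(s))^{-1/2}>0 .$$
Then, substituting $y=\sigma(s)$ and using Step 2,
$$\int|\Lambda h|^2ds=\int_0^1\frac{|h|^2}{\rho}\big(\Phi_0^{-1}(y)\big)dy=\int\frac{|h|^2}{\rho}\,d\nu=\int|h|^2d\mu .$$
So $\Lambda$ is isometric. It is onto: a given $u\in L^2(\mathbb R,dx)$ is $\Lambda h$ for $h(x)=\rho(x)^{1/2}\,\big(u/\sqrt{\sigma'}\big)\big(\sigma^{-1}(\Phi(x))\big)$ when $x\notin D$, and $h=0$ on $D$. The map $\beta$ is a bijection between $\mathbb R\setminus\sigma^{-1}(C)$ and $\mathbb R\setminus D$ that matches Lebesgue-null sets with $\mu$-null sets, and $w>0$. So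
$$|\Lambda h|=|\Lambda h'|\ \text{a.e.}\quad\Longleftrightarrow\quad|h|=|h'|\ \ \mu\text{-a.e.} \tag{12}$$

**Step 4: transport Theorem 1.** Put $t_1=0$, choose $t_2,t_3$ so that the $t_j$ are pairwise distinct mod $2\pi$, and set
$$T_j=\Lambda^{-1}e^{it_j\mathcal Q}\Lambda T_1,\qquad j=1,2,3 .$$
For $j=1$ this is the given $T_1$, and all $T_j$ are unitary from $L^2(\mathbb R)$ onto $L^2(\mathbb R,\mu)$. Suppose $|T_j\varphi|=|T_j\psi|$ $\mu$-a.e. for $j=1,2,3$. By (12), $|e^{it_j\mathcal Q}\Lambda T_1\varphi|=|e^{it_j\mathcal Q}\Lambda T_1\psi|$ a.e. for $j=1,2,3$. Theorem 1 gives $\Lambda T_1\psi=c\,\Lambda T_1\varphi$ with $c\in\mathbb T$. Since $\Lambda T_1$ is injective and linear, $\psi=c\varphi$. $\blacksquare$
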